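# Groups of units of one-relator inverse monoids

## 1. Relators that cancel in the free group

Take a finite alphabet $A$ and one word $r$ in the letters of $A$ and their inverses. Form the inverse monoid generated by $A$ subject to $r=1$. Its invertible elements form a group. Can this group always be described by finitely many generators and finitely many relations? And what if the relator is a proper power, $r^k=1$ with $k>1$? Both questions come from Robert D. Gray, Nik Ruskuc, "On groups of units of special and one-relator inverse monoids", arXiv:2103.02995 (2021). We shall see that the answer is yes, always. We begin with the case where $r$ is trivial in the free group, which can be settled now.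

**Inverse monoids.** An *inverse monoid* is a monoid in which every $m$ has exactly one $m^{-1}$ with $mm^{-1}m=m$ and $m^{-1}mm^{-1}=m^{-1}$. The model example is the monoid $I(X)$ of partial injections of a set $X$; we write partial maps on the right. Recall the textbook facts. Idempotents commute, $mm^{-1}$ is idempotent, and $(mn)^{-1}=n^{-1}m^{-1}$. The *natural partial order* is $s\le t$ iff $s=et$ for some idempotent $e$; equivalently $s=tf$ for some idempotent $f$; equivalently $s=ss^{-1}t$. It is compatible with products and inverses. An element $m$ is invertible iff $mm^{-1}=m^{-1}m=1$.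

**Presentations.** Let $\overline A=A\cup A^{-1}$, and let $F(A)$ be the free group. Then $M=\mathrm{Inv}\langle A\mid r=1\rangle$ is the quotient of $\overline A^*$ by the congruence generated by the Wagner pairs
$$uu^{-1}u\sim u,\qquad uu^{-1}vv^{-1}\sim vv^{-1}uu^{-1}\qquad(u,v\in\overline A^*)$$
and by $r\sim 1$. So two words are equal in $M$, written $z=_Mz'$, iff they are joined by a finite *derivation*: a chain of words in which each step replaces, inside some context $x\,\cdot\,y$, one side of a Wagner pair by the other, or inserts or deletes a factor $r$. Let $G=\mathrm{Gp}\langle A\mid r=1\rangle$ and let $\sigma:M\to G$ be the natural map. Every Wagner pair consists of two words that are equal in $F(A)$.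

For an idempotent $e\in M$ put
$$R_e=\{m\in M: mm^{-1}=e\},\qquad H_e=\{h\in M: hh^{-1}=h^{-1}h=e\}.$$
$H_e$ is a group with identity $e$, the *maximal subgroup* at $e$, and $U=H_1$ is the group of units.

**Example 1.1.** Let $r=aa^{-1}$. Let $a$ act on $\{0,1,2,\dots\}$ by $n\mapsto n+1$. Then $aa^{-1}$ acts as the identity, so this is a representation of $M$, and $a$ is not onto. So $a$ is right invertible but is not a unit.

**Example 1.2.** Let $r=a^{-1}a\,aa^{-1}$. If a product $fg$ of idempotents is $1$, then $f=f\cdot fg=fg=1$ and likewise $g=1$. So $a$ is a unit, $M$ is the group generated by $a$ with no further relation, and $U=M\cong\mathbb Z$.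

**The graph $\mathcal K$.** Fix an idempotent $e$. The vertices of $\mathcal K$ are the elements of $R_e$, and for $a\in\overline A$ there is an edge labeled $a$ from $m$ to $ma$ whenever $m,ma\in R_e$. Four facts will be used constantly.

(K1) *Edges come in inverse pairs.* Let $m,ma\in R_e$ and $x=maa^{-1}$. Then $x\le m$ and $xx^{-1}=maa^{-1}m^{-1}=(ma)(ma)^{-1}=e$. So $x=xx^{-1}m=em=mm^{-1}m=m$, and $a^{-1}$ labels an edge from $ma$ to $m$. We identify the two as one geometric edge. At each vertex at most one edge with a given label in $\overline A$ starts, so $\mathcal K$ is *immersed* (mapped locally injectively) in the rose $\Gamma_A$ with one vertex and one petal for each letter of $A$.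

(K2) *Words are paths.* If $m,mz\in R_e$ and $z=z'z''$, then $e=(mz)(mz)^{-1}\le(mz')(mz')^{-1}\le mm^{-1}=e$, so $mz'\in R_e$. Hence $z$ labels a path from $m$ to $mz$. If $m\in R_e$ then $m=em$; so a word representing $m$ labels a path from $e$ to $m$, and $\mathcal K$ is connected.

(K3) *$H_e$ acts.* For $h\in H_e$ and $m\in R_e$ we have $(hm)(hm)^{-1}=heh^{-1}=e$, so left multiplication by $h$ acts on $\mathcal K$ and preserves labels. It is free on vertices: $hm=m$ gives $h=he=hmm^{-1}=mm^{-1}=e$. Since $A\cap A^{-1}=\emptyset$ and labels are preserved, no edge is inverted.

(K4) *The word $r$ labels a closed path at every vertex*, because $mr=m$.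

If two paths in $\mathcal K$ start at the same vertex and their labels are equal in $F(A)$, then they are homotopic with fixed ends: canceling $aa^{-1}$ in a label removes a backtrack from the path.

**Lemma 1.3.** Attaching a disc along the closed path $r$ at every vertex of $\mathcal K$ yields a simply connected complex.

*Proof.* Let $\varepsilon$ be a word representing $e$, and let $w$ be the label of a closed path at the vertex $e$. Then $ew=e$, so there is a derivation from $\varepsilon$ to $\varepsilon w$. Every word $z$ in it satisfies $z=_Me$, hence $ez=e$, and $z$ labels a closed path at $e$. A Wagner step does not change the element of $F(A)$, so it does not change the homotopy class of the path. A step $xy\leftrightarrow xry$ inserts or deletes a loop $r$ that bounds a disc. So in the fundamental group of the complex, $[\varepsilon][w]=[\varepsilon w]=[\varepsilon]$, and $[w]=1$. $\square$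

**Lemma 1.4.** The group of units of $M$ is generated by those prefixes of $r$ that represent units; in particular it is finitely generated.

*Proof.* Take $e=1$ and let $U_0$ be the subgroup generated by these prefixes. We claim: *if $z=_M1$, then every vertex of the closed path $z$ at $1$ that is a unit lies in $U_0$.* We use induction along a derivation from the empty word, whose path visits only $1$, to $z$.

A Wagner step does not change the set of visited vertices. From a vertex $m$, both $u$ and $uu^{-1}u$ visit exactly the vertices $mu'$ with $u'$ a prefix of $u$, and end at $mu$. Both $uu^{-1}vv^{-1}$ and $vv^{-1}uu^{-1}$ visit exactly the $mu'$ and $mv'$, with $u',v'$ prefixes of $u,v$, and end at $m$. Deleting $r$ can only shrink the set.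

Let $xry$ arise from $xy$, and let $x$ end at $m$. The new vertices are $mp$ with $r=pq$. Suppose $mp$ is a unit. Then $p$ is left invertible, since $(mp)^{-1}m\cdot p=1$, and right invertible, since $pq=_M1$. So $p$ is a unit, and $p\in U_0$. Then $m=(mp)p^{-1}$ is a unit visited by $xy$, so $m\in U_0$ by induction, and $mp\in U_0$. This proves the claim.

If a unit $u$ is represented by $w$, then $ww^{-1}=_M1$, and the path $ww^{-1}$ visits $u$. So $u\in U_0$. $\square$

In Example 1.1 the prefixes are $1,a,aa^{-1}$, and $a$ is not a unit, so $U=1$.

**Proposition 1.5.** If $r=1$ in $F(A)$, then every $H_e$ is free, and $U$ is free of finite rank; in particular $U$ is finitely presented.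

*Proof.* The loops $r$ are null-homotopic in $\mathcal K$ itself. So by Lemma 1.3 the graph $\mathcal K$ is already simply connected: it is a tree. By (K3), $H_e$ acts on it freely and without inversions, so $H_e$ is free. By Lemma 1.4, $U$ is finitely generated. $\square$

This used three things: $\mathcal K$ is simply connected, the group acts freely on it, and it is one-dimensional. What changes when $r$ is not trivial in $F(A)$? The graph $\mathcal K$ is no longer a tree; only $\mathcal K$ with discs is simply connected. A finitely generated group that acts freely on a simply connected 2-complex need not be finitely presented, since there may be infinitely many orbits of discs. And the action may stop being free: for $r=b^k$ the monoid is the group $\mathbb Z/k$, the graph $\mathcal K$ is a $k$-cycle, and $U$ rotates the disc.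

## 2. A relator that survives in the free group

From now on, when $r\ne1$ in $F(A)$, let $g\,s^k\,g^{-1}$ be the reduced form of $r$, with $s^k$ cyclically reduced, $k\ge1$, and $s$ not a proper power. Then $G\cong\langle A\mid s^k\rangle$.

The natural first attempt is to push $U$ into the one-relator group $G$ by $\sigma$. The monoid $M$ is *E-unitary* if every element lying above an idempotent is idempotent. It is standard that $\sigma(m)=\sigma(n)$ iff $em=en$ for some idempotent $e$. So if $M$ is E-unitary and $u\in U$ has $\sigma(u)=1$, then $eu=e$ for some idempotent $e$, so $u\ge e$ is an idempotent unit, and $u=1$. Then $U$ is a finitely generated subgroup of a one-relator group. Gray and Ruskuc show how much that case contains: all one-relator groups are *coherent* (all their finitely generated subgroups are finitely presented) if and only if every E-unitary $\mathrm{Inv}\langle A\mid r=1\rangle$ has a finitely presented group of units. Without E-unitarity the attempt stops at its first step.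

**Example 2.1.** Let $r=bb^{-1}\,b^{-1}b\,tbt^{-1}$. In $F(b,t)$ it reduces to $tbt^{-1}$, so $g=t$, $s=b$, $k=1$.

Since $bb^{-1}r=_Mr$, we get $bb^{-1}=_M1$. Then $b^{-1}b\,tbt^{-1}=_M1$, so $b^{-1}b=_M1$ in the same way. So $b$ is a unit and $tbt^{-1}=_M1$. In particular $tt^{-1}=_M1$, since $tt^{-1}\cdot tbt^{-1}=tbt^{-1}$.

Let $V=\{v_{i,n}: i\in\mathbb Z,\ n\ge0\}$. Let $t$ act by $v_{i,n}\mapsto v_{i,n+1}$, and let $b$ act by $v_{i,0}\mapsto v_{i+1,0}$ and by fixing $v_{i,n}$ for $n\ge1$. The word $bb^{-1}b^{-1}b$ acts as the identity; $t$ moves a point to some $v_{i,n}$ with $n\ge1$, $b$ fixes it, and $t^{-1}$ brings it back. So $r$ acts as the identity, and we have a homomorphism $M\to I(V)$. Hence $b$ has infinite order. The elements $t$ and $tb$ act by the same map, which is not onto, so they are not units. The prefixes of $r$ represent $1,b,b^{-1},t,tb$, so Lemma 1.4 gives $U=\langle b\rangle\cong\mathbb Z$. But $\sigma(b)=1$ in $G=\langle b,t\mid tbt^{-1}\rangle$, so $\sigma(U)=1$. Directly: for the idempotent $f=t^{-1}t$ we have $fbf=t^{-1}(tbt^{-1})t=f$, so $f\le b$, although $b$ is not idempotent.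

Here is $\mathcal K$ for $e=1$. For every $m\in R_1$ we have $mtbt^{-1}=m$; so an edge labeled $t$ runs from $m$ to $mtb$, and $mtb=mt$. Hence the set $\{b^it^n:n\ge0\}$ is closed under $b^{\pm1}$, under $t$, and under $t^{-1}$ as long as $n\ge1$. The element $b^it^{-1}$ is not in $R_1$, because its action is not everywhere defined. As $\mathcal K$ is connected, $R_1=\{b^it^n\}$, and $b^it^n\mapsto v_{i,0}\cdot b^0t^n=v_{i,n}$ shows that these elements are distinct. So $\mathcal K$ is a line of $b$-edges, with a ray of $t$-edges hanging from each of its vertices and a $b$-loop at every vertex of the rays. The loop $tbt^{-1}$ fills the $b$-loop at every vertex $mt$, that is, at $v_{i,n}$ with $n\ge1$. On the line itself $b$ is never killed.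

So $U$ is seen by $\mathcal K$ with its discs, and not by $G$. We keep the 2-complex, and we ask what is special about it. These are the results to be proved.

**Theorem A.** Let $A$ be finite, $r\in\overline A^*$, $M=\mathrm{Inv}\langle A\mid r=1\rangle$. The group of units of $M$ is finitely presented. In particular this holds for $\mathrm{Inv}\langle A\mid r^k=1\rangle$, $k>1$.

A group is *locally indicable* if each of its nontrivial finitely generated subgroups maps onto $\mathbb Z$. Free groups are locally indicable; a group with an element of finite order $>1$ is not.

**Theorem B.** For every idempotent $e\in M$ the maximal subgroup $H_e$ is coherent; so every finitely generated subgroup of $M$ is finitely presented. If $r$ is trivial in $F(A)$, then $H_e$ is free. Otherwise let $s^k$ ($k\ge1$, $s$ not a proper power) be the cyclic reduction of $r$. Then $H_e$ has a finite-index subgroup that is locally indicable and has a 2-dimensional $K(\pi,1)$ (for $k=1$, $H_e$ itself). Elements of finite order in $H_e$ have order dividing $k$. Every finitely generated subgroup of $H_e$ is virtually of type FP and is of type $F_\infty$.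

Besides standard Bass–Serre theory, graphs of spaces and Stallings folding, we quote four results.

* (R1) Magnus' Freiheitssatz: if $w$ is cyclically reduced and involves the generator $x$, then the generators other than $x$ freely generate a free subgroup of $\langle X\mid w\rangle$ ($X$ may be infinite).
* (R2) Karrass–Magnus–Solitar (1960): if $s$ is cyclically reduced, nonempty and not a proper power, then in $\langle A\mid s^k\rangle$ the element $s$ has order exactly $k$, and every element of finite order is conjugate to a power of $s$. So the group is torsion-free if $k=1$.
* (R3) Fischer–Karrass–Solitar (Proc. AMS 33, 1972): one-relator groups are virtually torsion-free.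
* (R4) Jaikin-Zapirain–López-Álvarez (Math. Ann. 376, 2020): locally indicable groups satisfy the strong Atiyah conjecture over $\mathbb C$. What this gives us is spelled out in Section 8.

Sections 5, 6, 8 and 9 follow the strategy of Jaikin-Zapirain–Linton's proof of coherence of one-relator groups, and the count in Section 7 is Louder–Wilton's stacking argument.

## 3. Complexes immersed over one relator

Let $\Gamma$ be a connected countable graph, let $s$ be a closed edge path in $\Gamma$ of length at least $1$ that is immersed (cyclically reduced) and not a proper power, and let $k\ge1$.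

**Definition 3.1.** A *$(\Gamma,s,k)$-complex* is a countable connected 2-complex $Y$ with an immersion $f:Y^{(1)}\to\Gamma$, such that every 2-cell $R$ is attached along a closed path $p=p_1\cdots p_k$ with $f(p_i)=s$, and the following holds. Let $B(R)$ be the set of initial vertices of $p_1,\dots,p_k$. Then $|B(R)|=k$, and $B(R)\cap B(R')=\emptyset$ for $R\neq R'$. (There may be no 2-cells.)

A path has at most one lift through an immersion with a given starting point. A vertex of $B(R)$ determines $R$ *and its position on $\partial R$*. This is what makes the arguments below work.

Three examples. The presentation complex of $\langle A\mid s\rangle$ is a $(\Gamma_A,s,1)$-complex. A $k$-cycle of $b$-edges with one disc is a $(\Gamma_{\{b\}},b,k)$-complex; two discs on the same cycle would form a sphere, and the disjointness condition excludes them. In Example 2.1, $\mathcal K$ with discs on the $b$-loops at $v_{i,n}$, $n\ge1$, modulo $U$, is a ray of $t$-edges with vertices $v_0,v_1,\dots$, a $b$-loop at each vertex, and discs on all these loops except the one at $v_0$. It is a $(\Gamma_{\{b,t\}},b,1)$-complex with $\pi_1\cong\mathbb Z$, and it has infinitely many cells.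

**Lemma 3.2.** Connected subcomplexes and connected covers of $(\Gamma,s,k)$-complexes are again $(\Gamma,s,k)$-complexes. Hence every subgroup of $\pi_1(Y)$ is again $\pi_1$ of a $(\Gamma,s,k)$-complex.

*Proof.* Subcomplexes are clear. In a cover, the points of $B(R')$ have distinct images downstairs, so $|B(R')|=k$. If $v'\in B(R_1')\cap B(R_2')$, then $R_1'$ and $R_2'$ lie over the same 2-cell $R$, because their images share a point of $B$. Moreover $v'$ lies over the same point of $\partial R$ for both. So they are two lifts of the characteristic map of $R$ that agree at a point, and they are equal. $\square$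

**Proposition 3.3.** Let $r\ne1$ in $F(A)$, with $g,s,k$ as in Section 2. Then $H_e$ has a finite-index subgroup $Q$ isomorphic to $\pi_1(Y)$ for some $(\Gamma_A,s,k)$-complex $Y$; if $k=1$ one may take $Q=H_e$.

*Proof.* **Step 1: build the complex $\mathcal K_2$.** Let $m\in R_e$. Removing the backtracking from the closed path $r$ at $m$ yields a closed path $gs^kg^{-1}$ at $m$ in $\mathcal K$. So $v=mg\in R_e$, and $s^k$ labels a closed path at $v$. The vertices $v,vs,\dots,vs^{k-1}$ are distinct, because $\sigma$ maps $\mathcal K$ label-preservingly to the Cayley graph of $G\cong\langle A\mid s^k\rangle$, where $s$ has order $k$ by (R2). Let $\mathcal V=\{mg:m\in R_e\}$, an $H_e$-invariant set. For $v,v'\in\mathcal V$ the sets $\{v,\dots,vs^{k-1}\}$ and $\{v',\dots,v's^{k-1}\}$ are equal or disjoint, since each is a cycle under following the path $s$. For each such set attach *one* 2-cell $R$ along the closed path $s^k$ through it, so that $B(R)$ is this set. Call the result $\mathcal K_2$. The loop $r$ at $m$ is homotopic in $\mathcal K$ to $gs^kg^{-1}$; so the new cells kill the same normal subgroup of $\pi_1(\mathcal K)$ as the discs of Lemma 1.3, and $\mathcal K_2$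 is simply connected. The group $H_e$ acts on $\mathcal K_2$.

**Step 2: find a subgroup that acts freely.** The stabilizer of a 2-cell in $H_e$ may rotate it. By (R3) there is a torsion-free subgroup of finite index in $G$; let $G_0\lhd G$ be its normal core. If $k=1$, then $G$ is torsion-free by (R2), and we take $G_0=G$. As $\sigma(e)=1$, the restriction $\sigma|_{H_e}$ is a group homomorphism. Let $Q=\{h\in H_e:\sigma(h)\in G_0\}$, of finite index in $H_e$. Suppose that
$$h\in Q,\quad v\in\mathcal V,\quad h\,vs^i=vs^l .\tag{1}$$
Then $\sigma(h)=\sigma(v)s^{l-i}\sigma(v)^{-1}$ is an element of finite order in $G_0$. So $s^{l-i}=1$ in $G$, hence $l\equiv i$ mod $k$, so $h$ fixes the vertex $vs^i$, and $h=e$ by (K3). Now $Q$ acts freely on vertices and does not invert edges, and if $hR=R$ with $h\in Q$, then $h$ maps $B(R)$ to itself, so $h=e$ by (1). Thus $Q$ acts freely on the cells, $Y=\mathcal K_2/Q$ is a 2-complex with universal cover $\mathcal K_2$, and $\pi_1(Y)=Q$.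

**Step 3: check Definition 3.1.** $Y$ is connected, and countable since $M$ is countable. Two equally labeled edges starting at $m$ and at $hm$ with $h\in Q$ lie in one $Q$-orbit, so $Y^{(1)}\to\Gamma_A$ is an immersion. The $k$ vertices of $B(R)$ have distinct images in $Y$ by (1). If the images of $B(R)$ and $B(R')$ meet, then $B(hR)=hB(R)$ meets $B(R')$ for some $h\in Q$; so $hR=R'$, and the two cells have the same image. $\square$

For $r=b^k$ we have $e=1$ and $H_1=\mathbb Z/k$, and $Q$ is trivial.

**Theorem C.** For every $(\Gamma,s,k)$-complex $Y$, the group $\pi_1(Y)$ is coherent.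

**Proof of Theorem A from Theorem C.** $U=H_1$ is finitely generated by Lemma 1.4. If $r=1$ in $F(A)$, use Proposition 1.5. Otherwise the finite-index subgroup $Q\le U$ of Proposition 3.3 is finitely generated and is $\pi_1$ of a $(\Gamma_A,s,k)$-complex. By Theorem C it is finitely presented, and so is $U$, because $Q$ has finite index in $U$. As $r$ was arbitrary, the words $r^k$ with $k>1$ are included. $\square$

The monoid has now left the stage; Sections 4–9 prove Theorem C.

## 4. Embedded cycles, and a complexity for the relator

Let $\mathrm{im}(s)\subseteq\Gamma$ be the image subgraph, and put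
$$c(s)=|s|-|V(\mathrm{im}\,s)|\ \ge 0 .$$

**Lemma 4.1.** $\mathrm{im}(s)$ is a finite connected graph of rank at least $1$. Its rank is $1$ iff $c(s)=0$ iff $s$ is an embedded cycle.

*Proof.* As $s$ is immersed as a cyclic path, $\mathrm{im}(s)$ has no vertex of degree at most $1$, so it is not a tree. If its rank is 1 it is therefore a cycle, and $s$ runs around it some number of times without backtracking; as $s$ is not a proper power, it runs once. An embedded cycle has $c(s)=0$. If $c(s)=0$, then $|E(\mathrm{im}\,s)|\le|s|=|V(\mathrm{im}\,s)|$, so the rank is at most $1$. $\square$

**Lemma 4.2.** Let $s$ be an embedded cycle, $e$ an edge of $s$, $Y$ a $(\Gamma,s,k)$-complex. Each 2-cell $R$ crosses exactly $k$ edges over $e$, each exactly once, and no other 2-cell crosses these edges. Hence $\pi_1(Y)$ is free.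

*Proof.* As $s$ crosses $e$ once, each of $p_1,\dots,p_k$ crosses one edge over $e$. An edge $\varepsilon$ over $e$ lies on at most one lift of $s$: trace $s$ backward and forward from $\varepsilon$. So $\varepsilon$ determines the initial vertex of that lift, hence at most one 2-cell and one position on its boundary. So the $k$ edges crossed by $R$ are different, and no other 2-cell crosses them. Collapsing every 2-cell through one of its private edges gives a graph. $\square$

So Theorem C holds when $c(s)=0$. As a running example for $c(s)>0$ take $s=aab$ in the rose on $a,b$: here $c(s)=3-1=2$.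

## 5. Finite presentability from a tree and a relation module

We want to induct on $c(s)$. In Section 6 we let $H=\pi_1(Y)$ act on a tree whose vertex stabilizers belong to relators of smaller complexity, hence are coherent by induction. It is tempting to finish there: if $H$ is finitely generated, write it as a finite graph of groups, and conclude that the vertex groups, and then $H$, are finitely presented. This stops because the vertex groups of a finitely generated $H$ need not be finitely generated, so coherence says nothing about them. For instance, the free group on $a,b$ acts on the line through $a\mapsto1$, $b\mapsto0$, and all its vertex stabilizers equal the kernel, which is free on the infinitely many elements $a^iba^{-i}$.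

The missing information is homological. If $H=F/R$ with $F$ free, then $R^{ab}=R/[R,R]$ is a left $\mathbb ZH$-module under conjugation, called the *relation module*. For $H=\mathbb Z/k=\langle b\mid b^k\rangle$ it is $\mathbb Z$ with trivial action. If $R^{ab}\otimes\mathbb C$ is finitely generated, then finitely many relators suffice *up to a kernel whose abelianization vanishes after tensoring with $\mathbb C$*. In general such a kernel need not be trivial. But a free group with this property is trivial, and the tree provides the freeness.

**Proposition 5.1.** Let $H$ be a finitely generated group such that, for some presentation $H=F/R$ with $F$ free of finite rank, $R^{ab}\otimes\mathbb C$ is a finitely generated $\mathbb CH$-module. If $H$ acts without inversions on a tree $T$ with coherent vertex stabilizers, then $H$ is finitely presented.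

*Proof.* **Step 1: a finitely presented group that maps onto $H$ with homologically small kernel.** Choose $r_1,\dots,r_q\in R$ whose images generate $R^{ab}\otimes\mathbb C$ over $\mathbb CH$; this is possible because each of finitely many generators is a finite $\mathbb C$-combination of images of elements of $R$. Let $\hat G=F/\langle\langle r_1,\dots,r_q\rangle\rangle$ and $K=\ker(\hat G\to H)=R/\langle\langle r_i\rangle\rangle$. Then $K^{ab}\otimes\mathbb C$ is the quotient of $R^{ab}\otimes\mathbb C$ by the submodule generated by the images of the $r_i$, so
$$K^{ab}\otimes\mathbb C=0.\tag{2}$$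

**Step 2: approximate $H$ by finitely presented graphs of groups.** Let $v_0\in T$, and take a finite subtree containing $v_0$ and all $gv_0$, for $g$ in a finite generating set. The union of its $H$-translates is connected, so it is an $H$-invariant subtree with finite quotient. So $H$ is $\pi_1$ of a finite graph of groups with coherent vertex groups $H_v$, and edge groups $H_\epsilon$. Let $E$ denote a choice of finite sets $E_\epsilon\subset H_\epsilon$, $E_v\subset H_v$, with $E_v$ containing the images of the sets $E_\epsilon$ for the incident $\epsilon$. Let $G_E$ be $\pi_1$ of the graph of groups with vertex groups $\langle E_v\rangle$ and edge groups $\langle E_\epsilon\rangle$, and $q_E:G_E\to H$ the natural map. Each $\langle E_v\rangle$ is finitely presented *by coherence of $H_v$*, and each $\langle E_\epsilon\rangle$ is finitely generated, so $G_E$ is finitely presented. The map $q_E$ is injective on vertex groups, so $\ker q_E$ meets all vertex stabilizers of the Bass–Serre tree of $G_E$ trivially. It acts freely on this tree, hence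

$$\ker q_E\ \text{ is free.}\tag{3}$$

**Step 3: $H$ is the direct limit of the $G_E$.** The families $E$ are directed under inclusion, with induced maps $G_E\to G_{E'}$. The group $G_E$ is presented by the elements of all $\langle E_v\rangle$ and stable letters $t_\epsilon$, with the multiplication tables of the $\langle E_v\rangle$, the relations $t_\epsilon=1$ for $\epsilon$ in a fixed maximal tree, and the relations saying that $t_\epsilon$ conjugates one image of $x$ to the other, for $x\in\langle E_\epsilon\rangle$. The union of these presentations over all $E$ is the corresponding presentation of $H$. So $H=\varinjlim_EG_E$.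

**Step 4: lift $\hat G$ and kill $K$.** As $\hat G$ is finitely presented, $\hat G\to H$ factors as $q_E\lambda$ with $\lambda:\hat G\to G_E$ for some $E$: lift the finitely many generators to some $G_E$, then enlarge $E$ until the finitely many relators die. Now $\lambda(K)\le\ker q_E$ is free by (3), and $\lambda(K)^{ab}\otimes\mathbb C$ is a quotient of $K^{ab}\otimes\mathbb C=0$. A free group whose abelianization vanishes over $\mathbb C$ is trivial, so $\lambda(K)=1$. Hence $\lambda$ induces $\bar\lambda:H\to G_E$ with $q_E\bar\lambda=\mathrm{id}_H$.

**Step 5: a retract of a finitely presented group is finitely presented.** Put $\rho=\bar\lambda q_E:G_E\to G_E$. Then $\rho^2=\rho$, and $\rho(G_E)=\bar\lambda(H)\cong H$. Let $x_1,\dots,x_p$ generate $G_E$, and let $W$ be the normal closure of the elements $x_i^{-1}\rho(x_i)$. Modulo $W$ we have $g\equiv\rho(g)$ for all $g$, since this holds for generators; so $\ker\rho\le W$. And $W\le\ker\rho$, since $\rho(x_i^{-1}\rho(x_i))=\rho(x_i)^{-1}\rho(x_i)=1$. Thus $H\cong G_E/\ker\rho=G_E/W$ is finitely presented. $\square$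

We need two inputs for $H=\pi_1(Y)$: the tree (Section 6) and the finitely generated relation module (Sections 7–9).

## 6. Unwrapping along a $\mathbb Z$-cover

**The cover.** Suppose $c(s)>0$, so $\mathrm{im}(s)$ has rank at least $2$. Then there is a nonzero homomorphism $H_1(\mathrm{im}\,s)\to\mathbb Z$ killing $[s]$. The group $H_1(\Gamma)/H_1(\mathrm{im}\,s)$ embeds in the free abelian group $C_1(\Gamma,\mathrm{im}\,s)$, so it is free abelian, $H_1(\mathrm{im}\,s)$ is a direct summand of $H_1(\Gamma)$, and the homomorphism extends to $H_1(\Gamma)$. Dividing by the index of its image, we get a surjection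
$$\psi:\pi_1(\Gamma)\to\mathbb Z,\qquad\psi(s)=0,\qquad\psi|_{\pi_1(\mathrm{im}\,s)}\ne0.$$
Let $\hat\Gamma\to\Gamma$ be the corresponding connected $\mathbb Z$-cover, $\tau$ a generator of the deck group, $s_0$ a lift of $s$, which is closed, and $s_j=\tau^js_0$. These are all the lifts of $s$. Each $s_j$ is immersed and not a proper power, since its image $s$ is not.

**Lemma 6.1.** $c(s_j)<c(s)$.

*Proof.* We may take $j=0$. We have $|s_0|=|s|$, and $\mathrm{im}(s_0)\to\mathrm{im}(s)$ is onto. If $c(s_0)\ge c(s)$, this map is injective on vertices. Then it is also injective on edges: two oriented edges over the same oriented edge have initial vertices over the same vertex, hence the same initial vertex, hence they are equal since $\hat\Gamma\to\Gamma$ is a cover. So $\mathrm{im}(s_0)\to\mathrm{im}(s)$ is an isomorphism and $\mathrm{im}(s)$ lifts to $\hat\Gamma$, contradicting $\psi|_{\pi_1(\mathrm{im}\,s)}\neq0$. $\square$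

**Strips.** Fix an edge $e$ of $\mathrm{im}(s)$, a lift $e_0$, and $e_i=\tau^ie_0$. Let $\mu\le m$ be the least and the greatest $i$ with $e_i\in\mathrm{im}(s_0)$. Among the lifts of $e$, the path $s_j$ uses only $e_i$ with $j+\mu\le i\le j+m$, and it does use both extremes. Let
$$\Lambda_j=\hat\Gamma\smallsetminus\{e_i:\ i\notin[j+\mu,j+m]\}$$
(open edges removed), and let $\Lambda_j'$ be the component of $\Lambda_j$ containing $s_j$.

In the running example $s=aab$ take $\psi(a)=1$, $\psi(b)=-2$. Then $\hat\Gamma$ has vertex set $\mathbb Z$ and edges $a_i:i\to i+1$, $b_i:i\to i-2$. The lift $s_0=a_0a_1b_2$ is an embedded triangle $0\to1\to2\to0$, so $c(s_0)=0<2=c(s)$. For $e=a$ we get $\mu=0$, $m=1$, and $\Lambda_j$ keeps all $b$-edges but only $a_j$ and $a_{j+1}$.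

**Lemma 6.2 (Freiheitssatz for graphs).** Let $\Lambda$ be a connected graph, $s$ an immersed closed path in $\Lambda$ crossing the edge $e$, $k\ge1$. For each component $\Theta$ of $\Lambda\smallsetminus e$, $\pi_1(\Theta)\to\pi_1(\Lambda\cup_{s^k}D^2)$ is injective.

*Proof.* For a maximal tree $T\subset\Lambda$, $\pi_1(\Lambda)$ is free on the edges outside $T$. The path $s$ reads a nonempty word, because a tree contains no immersed closed path of positive length. This word is cyclically reduced: if cyclically consecutive letters were inverse to each other, the subpath of $s$ in $T$ between them would be a reduced path in a tree from a vertex to itself, hence trivial, and $s$ would backtrack. So $s^k$ also reads a cyclically reduced word.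

If $\Lambda\smallsetminus e$ is connected, take $T\subset\Lambda\smallsetminus e$. Then $e$ is a generator involved in the word, and $\pi_1(\Theta)$ is free on the others; apply (R1). If $\Lambda\smallsetminus e=\Theta_1\sqcup\Theta_2$, take $T=T_1\cup e\cup T_2$ with $T_i$ a maximal tree of $\Theta_i$. The path $s$ crosses $e$ and must return through $e$. Each passage through $\Theta_2$ is a reduced closed path at the end of $e$, nontrivial because $s$ does not backtrack. It is not contained in $T_2$, so $s$ involves a generator in $\Theta_2$. By (R1) the other generators, among them those in $\Theta_1$, generate freely, so $\pi_1(\Theta_1)$ injects. Likewise for $\Theta_2$. $\square$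

**Levels.** Let $Y$ be a $(\Gamma,s,k)$-complex, $H=\pi_1(Y)$, $\tilde Y$ the universal cover. The group $\pi_1(\tilde Y^{(1)})$ is normally generated by boundary loops of 2-cells, which map to conjugates of $s^{\pm k}\in\ker\psi$. So $\tilde Y^{(1)}\to\Gamma$ lifts to an immersion $\hat f:\tilde Y^{(1)}\to\hat\Gamma$. For $h\in H$ the maps $\hat fh$ and $\hat f$ lift the same map, so
$$\hat fh=\tau^{a(h)}\hat f,\qquad a:H\to\mathbb Z\ \text{a homomorphism};\qquad\text{put } N=\ker a.\tag{4}$$
The boundary of each 2-cell of $\tilde Y$, read from a point of $B$, maps to $s_j^k$ for a unique $j$, its *level*. As $s_j$ is closed, the choice of the point of $B$ does not matter. Let $\tilde Y_j\subset\tilde Y$ consist of $\hat f^{-1}(\Lambda_j)$ and all 2-cells of level $j$. Then $h\tilde Y_j=\tilde Y_{j+a(h)}$.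

**Lemma 6.3.**
(a) Every component $C$ of $\tilde Y_j$ is simply connected.
(b) With $N_C=\{n\in N:nC=C\}$: $C$ is the universal cover of $C/N_C$, so $\pi_1(C/N_C)=N_C$. If $\hat f(C^{(1)})\subset\Lambda_j'$, then $C/N_C$ is a $(\Lambda_j',s_j,k)$-complex; otherwise $C/N_C$ is a graph.
(c) $H$ acts without inversions on a tree whose vertex stabilizers are exactly the groups $N_C$.

*Proof.* **Step 1: spread $\tilde Y$ out along a line.** For a cell $\sigma$ of $\tilde Y$ the set $\{j:\sigma\subset\tilde Y_j\}$ is a nonempty interval of integers: all of $\mathbb Z$ for vertices and for edges not over $e$; $[i-m,i-\mu]$ for edges over $e_i$; $\{j\}$ for 2-cells of level $j$. It can only grow on passing to a face, since each $\tilde Y_j$ is a subcomplex. Let $I_\sigma\subset\mathbb R$ be its convex hull, and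
$$E=\bigcup_\sigma\sigma\times I_\sigma=\bigcup_j\Bigl(\tilde Y_j\times\{j\}\ \cup\ (\tilde Y_j\cap\tilde Y_{j+1})\times[j,j+1]\Bigr)\subset\tilde Y\times\mathbb R.$$
The part of $E$ over the $n$-skeleton is obtained from the part over the $(n-1)$-skeleton by attaching the $\sigma\times I_\sigma$ along $\partial\sigma\times I_\sigma$. As $I_\sigma$ is contractible, the gluing lemma for homotopy equivalences and induction on skeleta show that the projection $E\to\tilde Y$ is a homotopy equivalence. So $E$ is connected and simply connected.

**Step 2: the pieces $\pi_1$-inject.** $E$ is a graph of spaces. Its vertex spaces are the components $C$ of the $\tilde Y_j$, and its edge spaces are the components $B$ of the $\tilde Y_j\cap\tilde Y_{j+1}$. Such a $B$ contains no 2-cell, since a 2-cell has one level. So $B$ is a graph, immersed by $\hat f$ in $\Lambda_j\cap\Lambda_{j+1}$. This intersection misses $e_{j+\mu}$, which lies in $\mathrm{im}(s_j)$, and $e_{j+1+m}$, which lies in $\mathrm{im}(s_{j+1})$. Let $C\supset B$ be the component in $\tilde Y_j$. If $\hat f$ maps $C^{(1)}$ to a component of $\Lambda_j$ other than $\Lambda_j'$, then $C$ has no 2-cells; it is a graph, and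 $\pi_1(B)\to\pi_1(C)$ is injective. Otherwise $C$ maps to $\Lambda_j'\cup_{s_j^k}D^2$, and $B$ is immersed in a component of $\Lambda_j'\smallsetminus e_{j+\mu}$. Immersions of graphs are $\pi_1$-injective, so by Lemma 6.2 with the edge $e_{j+\mu}$ the composite $\pi_1(B)\to\pi_1(C)\to\pi_1(\Lambda_j'\cup_{s_j^k}D^2)$ is injective, and so is $\pi_1(B)\to\pi_1(C)$. The same works in $\tilde Y_{j+1}$ with the edge $e_{j+1+m}$.

**Step 3: conclude (a).** In a graph of spaces with $\pi_1$-injective edge spaces the vertex groups embed. So $\pi_1(C)\le\pi_1(E)=1$.

**Step 4: (b).** By (4), $N$ preserves $\hat f$, hence each $\tilde Y_j$, and $N$ acts freely on $\tilde Y$. If $nc=c'$ with $c,c'\in C$ and $n\in N$, then $nC$ and $C$ are components of $\tilde Y_j$ that meet, so $nC=C$. Hence $C/N_C$ is a connected subcomplex of $\tilde Y/N$. The latter covers $Y$, so it is a $(\Gamma,s,k)$-complex by Lemma 3.2, and $C/N_C$ inherits the conditions on the sets $B(R)$. The map $\hat f$ descends to $(\tilde Y/N)^{(1)}\to\hat\Gamma$, an immersion because its composite with $\hat\Gamma\to\Gamma$ is one. On $C/N_C$ it lands in one component of $\Lambda_j$, and the 2-cells of $C/N_C$ read $s_j^k$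 from the points of $B(R)$. If the component is not $\Lambda_j'$ there are no 2-cells. By (a), $C$ is the universal cover of $C/N_C$, with deck group $N_C$.

**Step 5: (c).** Let $T$ be the underlying graph of this graph of spaces. It is connected, and $1=\pi_1(E)\to\pi_1(T)$ is onto, so $T$ is a tree. $H$ acts by $h(j,C)=(j+a(h),hC)$ and preserves the orientation of edges from level $j$ to level $j+1$, so there are no inversions. The stabilizer of $(j,C)$ is $\{h:a(h)=0,\ hC=C\}=N_C$. $\square$

## 7. Stackings, and a count that gives local indicability

The relation module will be controlled by a division ring containing $\mathbb CH$, and (R4) provides one as soon as $H$ is locally indicable. This section proves that it is.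

Regard $s$ as a map $s:S\to\Gamma$ from a cycle graph with $|s|$ edges, mapping open edges homeomorphically.

**Definition 7.1.** A *stacking* of $s$ is a continuous $h:S\to\mathbb R$ with $h(x)\ne h(y)$ whenever $x\ne y$ and $s(x)=s(y)$.

For $s=aab$ let $x_0,x_1,x_2$ be the vertices of $S$ in order, $h(x_i)=i$, with $h$ linear on edges. At parameter $u\in(0,1)$ of the petal $a$ the two strands have heights $u$ and $1+u$; over the petal $b$ there is one strand; over the vertex the heights are $0,1,2$. So $h$ is a stacking.

**Lemma 7.2.** Every $(\Gamma,s)$ has a stacking.

*Proof.* Induction on $c(s)$. If $c(s)=0$, then $s$ is injective on $S$ and $h=0$ works. Otherwise use the cover of Section 6. Let $h_0$ be a stacking of $s_0:S\to\hat\Gamma$, let $\theta:\hat\Gamma\to\mathbb R$ be continuous with $\theta(\tau q)=\theta(q)+1$ (choose it on orbit representatives of vertices, then interpolate on edges), and let $\epsilon>0$ satisfy $2\epsilon\max|h_0|<1$. Put $h=\theta\circ s_0+\epsilon h_0$. Let $x\ne y$ and $s(x)=s(y)$. If $s_0(x)=s_0(y)$, then $h(x)-h(y)=\epsilon(h_0(x)-h_0(y))\ne0$. Otherwise $s_0(y)=\tau^ns_0(x)$ with $n\ne0$, and $|h(y)-h(x)|\ge|n|-2\epsilon\max|h_0|>0$.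 $\square$

**Lemma 7.3.** Let $Y$ be a finite $(\Gamma,s,k)$-complex with at least one edge, each edge being traversed at least twice in total by boundaries of 2-cells. Then $\chi(Y)\le0$.

*Proof.* **Step 1: order the strands over $Y$.** Let $n\ge1$ be the number of 2-cells, $S'$ the disjoint union of their boundary circles, $w':S'\to Y^{(1)}$ the attaching map, and $\sigma:S'\to S$ the natural map, a degree-$k$ cover on each circle. (In this proof $\sigma$ is this map.) Then $fw'=s\sigma$, which is locally injective, so $w'$ is immersed. Let $h$ be a stacking of $s$ and $\eta=h\circ\sigma$.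

Suppose $w'(x)=w'(y)$ and $\sigma(x)=\sigma(y)$. Going back from $x$ and from $y$ to the beginning of the current copy of $s$, we follow two lifts to $Y^{(1)}$ of the same path in $\Gamma$, starting at the same point. So we arrive at the same vertex of $Y$. It lies in $B(R)\cap B(R')$, where $R,R'$ are the cells of $x$ and $y$. Hence $R=R'$ with the same position, and $x=y$. Consequently, if $w'(x)=w'(y)$ and $x\ne y$, then $\sigma(x)\ne\sigma(y)$ have the same image under $s$, and $\eta(x)\neq\eta(y)$. So $\eta$ separates the points of each fiber of $w'$.

Over each open edge of $Y$ the strands of $S'$ are therefore strictly ordered by $\eta$, consistently along the edge by continuity. So there is one *top* and one *bottom* $S'$-edge, and these differ since there are at least two strands. Each vertex of $Y$ lies on an edge, so its fiber in $S'$ is nonempty, and there is one top $S'$-vertex over it.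

**Step 2: the top part of $S'$ is open.** Let $x$ be the top vertex over $v$. We show that both edges of $S'$ at $x$ are top. Since $w'$ is immersed, any other strand over the same edge-end at $v$ ends at a different $S'$-vertex over $v$, which is lower; by continuity that strand is lower near $v$, hence everywhere over that edge. So the union $\mathcal A$ of the top vertices and the top open edges is open in $S'$. It has $|V(Y)|$ vertices and $|E(Y)|$ edges. Its components are open arcs, with one more edge than vertices, or whole circles, with equally many. So $\mathcal A$ has exactly $|E(Y)|-|V(Y)|=-\chi(Y^{(1)})$ arc components.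

**Step 3: there are at least $kn$ arcs.** Fix an edge of $\mathrm{im}(s)$, and let $a$ (resp. $b$) be the $S$-edge over it that is top (resp. bottom) for $h$. All $kn$ preimages of $a$ under $\sigma$ are top: any other strand over the same edge of $Y$ has by Step 1 a different $\sigma$-image over the same edge of $\Gamma$, hence lies lower. Likewise all preimages of $b$ are bottom, hence not top, hence not in $\mathcal A$. In particular $a\ne b$, since $kn\ge1$ and no $S'$-edge is both top and bottom. On each circle of $S'$ the preimages of $a$ and $b$ alternate. So no component of $\mathcal A$ containing a preimage of $a$ is a circle, and no component contains two of them. Hence $-\chi(Y^{(1)})\ge kn$, and $\chi(Y)=\chi(Y^{(1)})+n\le(1-k)n\le0$. $\square$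

**Lemma 7.4.** A finite $(\Gamma,s,k)$-complex $Y$ with $b_1(Y;\mathbb Q)=0$ is simply connected.

*Proof.* Induction on the number of edges. With no edges $Y$ is a point. If some edge is traversed exactly once in total, collapse it together with its 2-cell: the result is a connected subcomplex, homotopy equivalent to $Y$, with fewer edges. If some edge is never traversed, it separates $Y$ (otherwise $b_1>0$), and $\pi_1(Y)=\pi_1(Y_1)*\pi_1(Y_2)$ with $Y_i$ connected subcomplexes, $b_1(Y_i)=0$ and fewer edges. Otherwise Lemma 7.3 gives $\chi(Y)\le0$, contradicting $\chi(Y)=1+b_2\ge1$. $\square$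

**Lemma 7.5.** $\pi_1(Y)$ is locally indicable for every $(\Gamma,s,k)$-complex $Y$. In particular it is torsion-free.

*Proof.* Passing to a cover (Lemma 3.2), let $H=\pi_1(Y,y)$ be finitely generated with no nonzero homomorphism to $\mathbb Z$. We show $H=1$.

**Step 1: finitely many 2-cells witness that $b_1=0$.** Choose a finite connected subgraph $Y_0\ni y$ of $Y^{(1)}$ with $\pi_1(Y_0)\to H$ onto. As $H^{ab}$ is finite, there are $g_1,\dots,g_q\in\ker(\pi_1(Y_0)\to H)$ whose classes span $H_1(Y_0;\mathbb Q)$. In $\pi_1(Y^{(1)},y)$ write
$$g_i=\prod_lu_{il}(\partial R_{il})^{\pm1}u_{il}^{-1}.\tag{5}$$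
Let $Z_0$ be $Y_0$ with, for each $(i,l)$, a segment labeled $u_{il}$ attached at $y$, followed by a circle $\partial R_{il}$ bounding a 2-cell. So $\pi_1(Z_0)=\pi_1(Y_0)$, and $Z_0$ maps to $Y$.

**Step 2: fold.** Fold $Z_0^{(1)}\to Y^{(1)}$ to an immersion $Z_1^{(1)}\to Y^{(1)}$. Each 2-cell of $Z_0$ over $R$ gives a lift $\partial R\to Z_1^{(1)}$ of the attaching map of $R$. Attach to $Z_1^{(1)}$ one 2-cell for each distinct pair ($R$, lift of $\partial R$) that arises. The result $Z_1$ is a finite $(\Gamma,s,k)$-complex: the vertices in $B(R')$ are distinct because their images in $Y$ are. And if $v\in B(R')\cap B(R'')$, then $R',R''$ map to the same cell $R$ of $Y$, $v$ corresponds to the same point of $\partial R$, and the two lifts of $\partial R$ agree at this point, hence everywhere; so $R'=R''$.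

**Step 3: compare fundamental groups.** Folding is $\pi_1$-surjective, so $\pi_1(Y_0)=\pi_1(Z_0)\to\pi_1(Z_1)$ is onto. Since $Z_1^{(1)}\to Y^{(1)}$ is $\pi_1$-injective, (5) holds in $\pi_1(Z_1^{(1)})$, and its right side dies in $\pi_1(Z_1)$. So all $g_i$ die in $\pi_1(Z_1)$, and $b_1(Z_1;\mathbb Q)=0$. By Lemma 7.4, $\pi_1(Z_1)=1$. As $\pi_1(Y_0)\to H$ is onto and factors through $\pi_1(Z_1)$, $H=1$. $\square$

## 8. The boundary map over a division ring

For a countable group $H$ let $\mathcal N(H)$ be its von Neumann algebra: the bounded operators on $\ell^2(H)$ that commute with right translations. It contains $\mathbb CH$ acting by left multiplication. Let $\mathcal U(H)$ be the algebra of operators affiliated to $\mathcal N(H)$; it is the Ore localization of $\mathcal N(H)$ at its non-zero-divisors. The *division closure* $D(H)$ of $\mathbb CH$ in $\mathcal U(H)$ is the smallest subring that contains $\mathbb CH$ and contains the inverse of each of its elements that is invertible in $\mathcal U(H)$. For $H=\mathbb Z$, Fourier transform turns $\mathcal U(H)$ into the measurable functions on the circle modulo null sets, $\mathbb CH$ into Laurent polynomials, and $D(H)$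 into the field of rational functions $\mathbb C(t)$. By Linnell (see Lück, *$L^2$-Invariants*, Lemma 10.39), for torsion-free countable $H$ the strong Atiyah conjecture over $\mathbb C$ says that $D(H)$ is a division ring. So by (R4), *$D(H)$ is a division ring for every countable locally indicable $H$.*

Let $H$ be such a group and $N\le H$. Then $\mathcal N(N)$ acts on $\ell^2(H)=\bigoplus\ell^2(Nh)$ by the same formula on each summand, which gives $\mathcal N(N)\subset\mathcal N(H)$ and $\mathcal U(N)\subset\mathcal U(H)$. Three facts.

**(F0)** $D(N)\subset D(H)$. Indeed $D(H)\cap\mathcal U(N)$ contains $\mathbb CN$, and it is division closed in $\mathcal U(N)$: an element invertible in $\mathcal U(N)$ is invertible in $\mathcal U(H)$, so its inverse is in $D(H)$.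

**(F1)** If $h_i$ lie in distinct cosets $Nh_i$ and $\sum u_ih_i=0$ (finite sum, $u_i\in\mathcal U(N)$), then all $u_i=0$. Proof: write $u_i=b^{-1}a_i$ with a common denominator, $a_i,b\in\mathcal N(N)$. Then $\sum a_ih_i=0$ in $\mathcal N(H)$. Applied to $\delta_1\in\ell^2(H)$, the terms $a_i\delta_{h_i}$ lie in the orthogonal subspaces $\ell^2(Nh_i)$, so each vanishes. Identifying $\ell^2(Nh_i)$ with $\ell^2(N)$, this reads $a_i\delta_1=0$; as $a_i$ commutes with right translations, $a_i=0$. Hence for a free left $\mathbb CH$-module $L$ the map $D(N)\otimes_{\mathbb CN}L\to D(H)\otimes_{\mathbb CH}L$ is injective: for $L=\mathbb CH$ its source is $\bigoplus D(N)h_i$ over coset representatives, and the general case is a direct sum of these.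

**(F2)** If $N\lhd H$ and $H/N$ is infinite cyclic generated by $tN$, then every finite family in $D(H)$ can be written $q^{-1}p_1,\dots,q^{-1}p_l$ with $p_i,q\in\mathcal S:=\bigoplus_iD(N)t^i$, $q\ne0$. Proof: conjugation by $t$ preserves $\mathcal U(N)$ and $\mathbb CN$, so $tD(N)t^{-1}=D(N)$. By (F1) the sum defining $\mathcal S$ is direct, so $\mathcal S\subset D(H)$ is a skew Laurent polynomial ring over a division ring. Such a ring is a Noetherian domain, hence left Ore. Its ring of left fractions inside $D(H)$ is a division ring containing $\mathbb CH$, hence it is division closed in $\mathcal U(H)$, so it equals $D(H)$. Finitely many left fractions have a common left denominator.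

Now let $Y$ be a $(\Gamma,s,k)$-complex and $H=\pi_1(Y)$. It is countable and locally indicable by Lemma 7.5, and so are all its subgroups. Write $C_i(\tilde Y)$ for cellular chains with coefficients in $\mathbb C$; they are free left $\mathbb CH$-modules. We want $\partial_2$ to be injective over $D(H)$. The induction looks at cells of the highest level only, and sees them only through their extreme edges over one edge $e$. So the statement to be proved by induction must be about one edge of $\Gamma$ at a time.

**Proposition 8.1.** Let $Y$ be a $(\Gamma,s,k)$-complex, $H=\pi_1(Y)$, $e$ an edge of $\mathrm{im}(s)$, and $C_1^e(\tilde Y)$ the span of the edges over $e$ in $C_1(\tilde Y)=C_1(\tilde Y;\mathbb C)$. The $e$-component of the boundary,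
$$\partial_e:D(H)\otimes_{\mathbb CH}C_2(\tilde Y)\to D(H)\otimes_{\mathbb CH}C_1^e(\tilde Y),$$
is injective.

*Proof.* Induction on $c(s)$.

**Step 1: embedded cycles.** Let $c(s)=0$. Let $R_\alpha$ be representatives of the $H$-orbits of 2-cells of $\tilde Y$, and $\varepsilon_\alpha$ one of the edges over $e$ crossed by $R_\alpha$. By Lemma 4.2 applied to $\tilde Y$, $R_\alpha$ crosses $\varepsilon_\alpha$ once, and if $hR_\beta$ crosses $\varepsilon_\alpha$ then $hR_\beta=R_\alpha$, so $\beta=\alpha$ and $h=1$. In particular the $\varepsilon_\alpha$ lie in distinct orbits, because $h\varepsilon_\beta=\varepsilon_\alpha$ implies that $hR_\beta$ crosses $\varepsilon_\alpha$. The coefficient of $\varepsilon_\alpha$ in $\partial_e(\sum_\beta d_\beta\otimes R_\beta)$ collects the terms with $R_\beta$ crossing $h\varepsilon_\alpha$, i.e. $h^{-1}R_\beta$ crossing $\varepsilon_\alpha$. There is only $\beta=\alpha$, $h=1$, so the coefficient is $\pm d_\alpha$. Hence $\partial_e$ is injective.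

**Step 2: replace $D(H)$ by $D(N)$.** Let $c(s)>0$, and use the notation of Section 6 for this $e$. Suppose $0\ne c\in\ker\partial_e$. If $a\neq0$ on $H$, pick $t\in H$ such that $tN$ generates $H/N\cong\mathbb Z$. By (F2) we may multiply $c$ on the left by a nonzero element of $\mathcal S$ so that its coefficients with respect to orbit representatives lie in $\mathcal S=\bigoplus D(N)t^i$; and $c$ remains nonzero. Since $dt^i\otimes R_\alpha=d\otimes t^iR_\alpha$, now $c\in D(N)\otimes_{\mathbb CN}C_2(\tilde Y)\subset D(H)\otimes_{\mathbb CH}C_2(\tilde Y)$, the inclusion by (F1). Again by (F1), $\partial_ec=0$ holds in $D(N)\otimes_{\mathbb CN}C_1^e(\tilde Y)$. If $a=0$, then $N=H$ and nothing is needed.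

**Step 3: isolate the highest level.** By (4), $N$ preserves levels and the set of edges over each $e_i$. Write $c=\sum_ic_i$ by levels, and let $j$ be the largest level with $c_j\ne0$. A cell of level $i<j$ crosses, among the edges over lifts of $e$, only edges over $e_l$ with $l\le i+m<j+m$. So the $e_{j+m}$-component of $\partial c_j$ equals that of $\partial c$, which is $0$.

**Step 4: split into components and use induction.** All 2-cells of level $j$ and all edges over $e_{j+m}$ lie in $\tilde Y_j$, and $N$ permutes the components $C$ of $\tilde Y_j$ with stabilizers $N_C$. So, with $C_2(\tilde Y)_j$ the span of the 2-cells of level $j$, the map $\partial_{e_{j+m}}$ on $D(N)\otimes_{\mathbb CN}C_2(\tilde Y)_j$ is the direct sum, over representatives $C$ of the $N$-orbits, of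
$$D(N)\otimes_{D(N_C)}\Bigl(D(N_C)\otimes_{\mathbb CN_C}C_2(C)\to D(N_C)\otimes_{\mathbb CN_C}C_1^{e_{j+m}}(C)\Bigr).$$
If $C$ has no 2-cells, the source is $0$. If $C$ has 2-cells, then $\hat f(C^{(1)})\subset\Lambda_j'$, and by Lemma 6.3(b) $C$ is the universal cover of the $(\Lambda_j',s_j,k)$-complex $C/N_C$ with group $N_C$. Moreover $c(s_j)<c(s)$ by Lemma 6.1, and $e_{j+m}\in\mathrm{im}(s_j)$. So the map in brackets is injective by induction, and it stays injective after tensoring with $D(N)$ over the division ring $D(N_C)$. Hence $c_j=0$, a contradiction. $\square$

## 9. The relation module is finitely generated, and coherence follows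

Over the division ring $D$, a module that embeds in $D^n$ has dimension at most $n$. The next proof brings this bound back down to $\mathbb CH$.

**Proposition 9.1.** Let $Y$ be a $(\Gamma,s,k)$-complex. Then $Y$ is aspherical. If $H=\pi_1(Y)=F/R$ with $F$ free of finite rank $n$, then $P:=R^{ab}\otimes\mathbb C$ is a finitely generated $\mathbb CH$-module.

*Proof.* Put $D=D(H)$.

**Step 1: asphericity.** As $C_2(\tilde Y)$ is free, $C_2(\tilde Y)\subset D\otimes_{\mathbb CH}C_2(\tilde Y)$. By Proposition 8.1 the map $D\otimes\partial_2$ is injective, since one of its components is. So $H_2(\tilde Y;\mathbb C)=0$, and $H_2(\tilde Y;\mathbb Z)=\ker\partial_2=0$ on integral chains. The simply connected 2-complex $\tilde Y$ is therefore contractible. Thus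
$$0\to C_2(\tilde Y)\to C_1(\tilde Y)\to C_0(\tilde Y)\to\mathbb C\to0\tag{6}$$
is a free resolution, and $\mathrm{Tor}_2^{\mathbb CH}(D,\mathbb C)=\ker(D\otimes\partial_2)=0$.

**Step 2: $P$ is projective and $\dim_DD\otimes P\le n$.** The Cayley graph of $H$ with respect to the $n$ generators has first homology $R^{ab}$, which gives the exact relation sequence
$$0\to P\to\mathbb CH^n\to\mathbb CH\to\mathbb C\to0.\tag{7}$$
Schanuel's lemma applied to (6) and (7) gives $P\oplus C_1(\tilde Y)\oplus\mathbb CH\cong C_2(\tilde Y)\oplus\mathbb CH^n\oplus C_0(\tilde Y)$, so $P$ is projective. Hence (7) is a projective resolution, and $\ker(D\otimes P\to D^n)=\mathrm{Tor}_2^{\mathbb CH}(D,\mathbb C)=0$. So $\dim_DD\otimes P\le n$.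

**Step 3: finite dimension over $D$ gives finite generation over $\mathbb CH$.** Write $P\oplus Q=L$ with $L=\mathbb CH^{(I)}$ free and projection $\pi:L\to P$. Then $P\subset D\otimes P\subset D\otimes L=D^{(I)}$. The space $D\otimes P$ is spanned over $D$ by elements of $P$, hence by finitely many of them, and these lie in $\mathbb CH^{(I_0)}$ for some finite $I_0\subset I$. So $P\subset\mathbb CH^{(I)}\cap D^{(I_0)}=\mathbb CH^{(I_0)}$, and $\pi(\mathbb CH^{(I_0)})\supset\pi(P)=P$. Hence $P=\pi(\mathbb CH^{(I_0)})$ is finitely generated. $\square$

**Proof of Theorem C.** Induction on $c(s)$. If $c(s)=0$, then $\pi_1(Y)$ is free by Lemmas 4.1 and 4.2, and free groups are coherent. Let $c(s)>0$. By Lemma 3.2 we may pass to covers, so it suffices to show that if $H=\pi_1(Y)$ is finitely generated, then it is finitely presented. By Lemma 6.3, $H$ acts without inversions on a tree with vertex stabilizers $N_C=\pi_1(C/N_C)$, which are free or $\pi_1$ of a $(\Lambda_j',s_j,k)$-complex with $c(s_j)<c(s)$. So they are coherent by induction. By Proposition 9.1, $R^{ab}\otimes\mathbb C$ is finitely generated for any presentation $H=F/R$ with $F$ of finite rank. Proposition 5.1 shows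 that $H$ is finitely presented. $\square$

With Section 3 this completes the proof of Theorem A.

## 10. Torsion and finiteness properties of all maximal subgroups

Recall that a group $L$ is of type FP if $\mathbb Z$ has a finite resolution by finitely generated projective $\mathbb ZL$-modules, of type $FP_\infty$ if it has a resolution, possibly infinite, by such modules, and of type $F_\infty$ if it has a $K(L,1)$ with finitely many cells in each dimension. A finitely presented group of type $FP_\infty$ is of type $F_\infty$, and $FP_\infty$ passes from a finite-index subgroup to the whole group.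

**Proof of Theorem B.** If $r=1$ in $F(A)$, then $H_e$ is free by Proposition 1.5, and its finitely generated subgroups are free of finite rank, hence finitely presented. Otherwise let $Q\le H_e$ and $Y$ be as in Proposition 3.3, with $\tilde Y=\mathcal K_2$.

**Step 1: coherence.** If $L\le H_e$ is finitely generated, then $L\cap Q$ has finite index in $L$, so it is finitely generated, and by Theorem C finitely presented; so $L$ is finitely presented.

Now let a subsemigroup of $M$ be a group with identity $e$, and let $h$ be one of its elements, with inverse $h'$ in this group. This covers both cases of $r$. Then $hh'h=h$ and $h'hh'=h'$, so $h'=h^{-1}$ and $hh^{-1}=h^{-1}h=e$. So every subgroup of $M$ lies in some $H_e$, and every finitely generated one is finitely presented.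

**Step 2: the finite-index subgroup.** $Q=\pi_1(Y)$ is locally indicable by Lemma 7.5, and $Y$ is an aspherical 2-complex by Proposition 9.1, that is, a 2-dimensional $K(Q,1)$. If $k=1$, then $Q=H_e$.

**Step 3: elements of finite order.** The kernel of $\sigma|_{H_e}$ is contained in $Q$, which is torsion-free. So an element of finite order in $H_e$ has the same order as its image in $G\cong\langle A\mid s^k\rangle$. By (R2) this image is conjugate to a power of $s$, and $s$ has order $k$, so the order divides $k$.

**Step 4: finiteness types.** Let $L\le H_e$ be finitely generated and $L_0=L\cap Q$, which is finitely presented by Step 1 and acts freely on the contractible 2-complex $\mathcal K_2$. Take a presentation $L_0=F/R$ with $F$ free of finite rank $n$. The $\mathbb ZL_0$-module $R^{ab}$ is finitely generated, because $L_0$ is finitely presented. Compare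
$$0\to R^{ab}\to\mathbb ZL_0^n\to\mathbb ZL_0\to\mathbb Z\to0$$
with the cellular chain complex of $\mathcal K_2$ over $\mathbb Z$, a free resolution of $\mathbb Z$ of length 2. By Schanuel's lemma $R^{ab}$ is projective. So the displayed sequence is a finite resolution by finitely generated projectives, $L_0$ is of type FP, and $L$ is virtually of type FP. Hence $L$ is of type $FP_\infty$; being finitely presented, it is of type $F_\infty$. $\square$
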